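# Greedy packet forwarding on a line: a competitive ratio of order $\sqrt k$

## 1. The ratio on $k$ routers is $1+E_k$

The main theorem comes first; every term in it is explained right afterwards.

**Theorem 1.** Let $1\le L\le k$ be integers. For $v\ge 1$ put $N(v)=\{u:\max(1,v-L+1)\le u\le v-1\}$. Let $E_1=0$, and for $v\ge 2$ let $E_v=E_v^{(L)}$ be the unique solution $S\ge 0$ of
$$S=g_v(S),\qquad g_v(S):=\sum_{u\in N(v)}(1+E_u-S)^+ . \tag{1}$$
For $v\le L$ we have $N(v)=\{1,\dots,v-1\}$, so $E_v^{(L)}$ does not depend on $L$ there; write $E_k$ for $E_k^{(k)}$.

- **(a) Lower bound.** For every integer $F\ge 1$ there is an instance with $k$ routers and packet lengths at most $L$ such that $\textsc{Opt}\le F+L$ and, for any tie-breaking, $\textsc{Greedy}\ge (1+E_k^{(L)})F-1-(k-1)(L+1)$.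
- **(b) Upper bound.** For every instance with $k$ routers and packet lengths at most $L$,
$$\textsc{Greedy}\le (1+E_k^{(L)})\,\textsc{Opt}+(1+E_k^{(L)})L+(k-1)(L+1).$$
- **(c) Growth.** $\sqrt k-1\le E_k\le\sqrt{k-1}$. For fixed $L$, $E_k^{(L)}\le L-1$ and $E_k^{(L)}\to L-1$ as $k\to\infty$.
- **(d) No absolute constants.** There are no constants $c,a$, independent of $k$ and of the packet lengths, such that $\textsc{Greedy}(I)\le c\cdot\textsc{Opt}(I)+a$ for every $k\ge1$ and every instance $I$ on $k$ routers.
- **(e) Exact ratios.** For each fixed $k$ (the additive constant may depend on $k$) the competitive ratio of $\textsc{Greedy}$ is exactly $1+E_k$, that is $1,\tfrac32,\tfrac{11}6,\tfrac{19}9,\dots\sim\sqrt k$. With packet lengths at most $L$ it is exactly $1+E_k^{(L)}$, which tends to $L$ as $k\to\infty$. For $L=2$, $E_v=(1+E_{v-1})/2$, and the ratio is $2-2^{1-k}$.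

**The network.** Nodes $1,\dots,k+1$ lie on a line. Nodes $1,\dots,k$ are routers; each can send packets to its right neighbour, and node $k+1$ is only a destination. Time is discrete. A packet $p$ has a release time $r_p$, an origin router $o_p$ and a destination $d_p>o_p$, and it becomes known only at time $r_p$. Its *length* $\ell_p=d_p-o_p$ is the number of routers that must forward it. In each time step any number of packets may be released anywhere, but each router forwards at most one of the packets waiting at it. A packet released at time $r$ at router $o$ can be forwarded there in step $r$; a packet forwarded in step $t$ arrives at the next node at time $t+1$ and can be forwarded again in step $t+1$. Buffers are unbounded. Instances are finite.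

**The objective.** The *flow time* of a packet is its arrival time at the destination minus its release time. The cost of an algorithm is the maximum flow time over all packets, and $\textsc{Opt}(I)$ is the least cost an offline schedule can achieve on $I$. An online algorithm is *$c$-competitive* if its cost is at most $c\cdot\textsc{Opt}(I)+a$ for all instances $I$ considered, with $a$ a constant; the *competitive ratio* is the infimum of such $c$.

**The algorithm.** In step $t$, every router $v$ with waiting packets forwards one that maximizes $(t-r_p)+(d_p-v)$, the flow time $p$ would have if it were forwarded now and never delayed again. Ties are broken arbitrarily. For instance, suppose that in step $3$ router $1$ holds a packet released at time $1$ with destination $2$ and a packet released at time $3$ with destination $3$. Their values are $2+1=3$ and $0+2=2$, so the first one goes.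

**Background.** The problem comes from Joan Boyar, Lene M. Favrholdt, Kim S. Larsen, Kevin Schewior, Rob van Stee, "Forwarding Packets Greedily on the Line", arXiv:2603.06039 (2026). The known result is that for packets of length $1$ or $2$ the ratio is exactly $2-2^{1-k}$. The conjecture is that $\textsc{Greedy}$ has a constant competitive ratio, possibly $2$, even when lengths are unbounded. Part (d) says that the conjecture is false.

**Why (1) has a unique solution.** The function $S\mapsto S-g_v(S)$ is continuous and strictly increasing, is $\le 0$ at $S=0$, and tends to $\infty$. So there is exactly one zero $E_v\ge0$, and for $S\ge0$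
$$S\le g_v(S)\iff S\le E_v,\qquad\qquad S\ge g_v(S)\iff S\ge E_v. \tag{2}$$

**The first values, for $L=k$.**

- $E_2$: $S=(1-S)^+$ gives $E_2=\frac12$.
- $E_3$: $S=(1-S)^++(\frac32-S)^+$ gives $3S=\frac52$, so $E_3=\frac56$ (consistent, since $\frac56<1$).
- $E_4$: try $S=\frac{10}9$. Then $(1-\frac{10}9)^+=0$, $\frac32-\frac{10}9=\frac7{18}$, $\frac{11}6-\frac{10}9=\frac{13}{18}$, and the sum is $\frac{20}{18}=\frac{10}9$. So $E_4=\frac{10}9$.

The ratio is $\frac{11}6<2$ at $k=3$ and $\frac{19}9>2$ at $k=4$: the value $2$ is first exceeded at four routers.

**Parts (d) and (e) follow from (a), (b), (c).** For (d), suppose $c,a$ work for all $k$ and all instances; we may increase $c$ and assume $c\ge0$. Choose $k$ with $\sqrt k>c$ and let $L=k$. By (c), $1+E_k\ge\sqrt k$, so (a) gives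
$$\sqrt k\,F-1-(k-1)(k+1)\le c(F+k)+a\qquad\text{for all integers }F\ge1,$$
which is false for large $F$.

For (e), fix $k$ and $L$. By (b) the ratio is at most $1+E_k^{(L)}$. Conversely, suppose $\textsc{Greedy}\le c\,\textsc{Opt}+a$ on all instances with $k$ routers and lengths at most $L$. Then $c\ge0$, because $\textsc{Greedy}$ is unbounded on the instances of (a). Hence $(1+E_k^{(L)})F-1-(k-1)(L+1)\le c(F+L)+a$ for all $F$; dividing by $F$ and letting $F\to\infty$ gives $c\ge 1+E_k^{(L)}$. Lengths on $k$ routers never exceed $k$, so $L=k$ is the unrestricted case, and the asymptotics follow from (c). For $L=2$ and $v\ge2$ we have $N(v)=\{v-1\}$, and $S=(1+E_{v-1})/2$ solves $S=(1+E_{v-1}-S)^+$; with $E_1=0$ this gives $E_v=1-2^{1-v}$.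

It remains to prove (a), (b), (c).

## 2. Skewed time turns Greedy into a fixed priority rule

This section changes coordinates so that travel time disappears and $\textsc{Greedy}$'s rule no longer mentions the clock or the router.

**Definition.** Real step $t$ at router $v$ is called *step* $\tau=t-v$ at $v$. From now on, "step" means this skewed step.

If $v$ forwards a packet in real step $t$, the packet can be forwarded by $v+1$ in real step $t+1$, which is the skewed step $(t+1)-(v+1)=t-v$. So a packet forwarded by $v$ in step $\tau$ is available at $v+1$ already **in the same step** $\tau$. Think of a step as a sweep from left to right, in which each router may forward one packet and a packet may pass many routers.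

**Definition.** For a packet $p$ let $s_p=r_p-o_p$, and let its *key* be $\delta_p=r_p-d_p=s_p-\ell_p$. We say that $p$ *crosses* $v$ if $o_p\le v<d_p$.

Packet $p$ is available at its origin from step $s_p$ on ("released in step $s_p$"), and the steps in which it is forwarded along its path are nondecreasing and at least $s_p$. If its last forwarding, at router $d_p-1$, happens in step $\tau$, the real step is $\tau+d_p-1$ and the arrival time is $\tau+d_p$. Hence
$$\text{flow time of }p=\tau+d_p-r_p=\tau-\delta_p. \tag{3}$$
At router $v$ in step $\tau=t-v$, $\textsc{Greedy}$ maximizes $(t-r_p)+(d_p-v)=\tau-\delta_p$. Therefore **Greedy always forwards an available packet of minimum key.** With lengths at most $L$ we also have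
$$\delta_p<s_p\le\delta_p+L . \tag{4}$$

*Example.* A packet released at real time $5$ at router $2$ with destination $4$ has $\ell=2$, $s=3$, $\delta=1$. Undelayed, it passes routers $2$ and $3$ in real steps $5$ and $6$, both of which are skewed step $3$, and its flow time is $3-1=2$. If router $3$ forwards it in real step $10$ instead, that is skewed step $7$; it arrives at time $11$ with flow time $6=7-1$.

**Definition.** In a given schedule, $p$ *waits at $u$ at the end of step $t$* if it is available at $u$ in step $t$ but not forwarded by $u$ in step $t$.

A packet with $s_p\le t$ that has not been delivered in a step $\le t$ waits at exactly one router at the end of step $t$. Shifting all times by a constant shifts all steps and keys and changes nothing else. All quantities below are integers except $E_v$ and real bounds derived from it.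

## 3. One router and two routers by hand

**One router.** All packets have length $1$, so $\delta_p=s_p-1$ and $\textsc{Greedy}$ serves in order of release. We check that its cost equals $\textsc{Opt}$. Let $p$ be served in step $T$ and let $[a,T]$ be the maximal block of busy steps ending at $T$. The router is idle in step $a-1$, so the $T-a+1$ packets served in $[a,T]$ are all released in steps $\ge a$. Each of them is released no later than $p$: if served in a step before $s_p$, this is clear, and from step $s_p$ on $p$ itself is available and nothing released later is preferred. Any schedule serves one of these packets in a step $\ge T$, and that packet has key at most $\delta_p$, so its flow time is at least $T-\delta_p$. Thus the ratio is $1=1+E_1$.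

**Two routers.** The trick is to let router $2$ stand idle in $\textsc{Greedy}$ while it is busy in an offline schedule, and then never let it recover. Let $m\ge1$.

- In step $0$, release $m+2$ packets of length $1$ at router $1$ (key $-1$): the $x$-packets.
- In step $2$, release $m$ packets at router $1$ with destination $3$ (key $0$): the $y$-packets.
- In each of the steps $0,1$ and $m+2,\dots,2m+1$, release one packet of length $1$ at router $2$: a filler, with key (step $-1$).
- In step $2m+2$, release $2m+2$ packets of length $1$ at router $2$ (key $2m+1$): the final burst.

*Offline.* Forward the $y$-packets at both routers in steps $2,\dots,m+1$, the $x$-packets in steps $m+2,\dots,2m+3$, each filler in its release step, and the burst from step $2m+2$ on. Router $2$ carries fillers, then $y$-packets, then fillers, then the burst, without conflict. By (3) the flow times are at most $m+1$, $2m+4$, $1$, $2m+2$. So $\textsc{Opt}\le 2m+4$.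

*Greedy.* Router $1$ prefers $x$ (key $-1$) to $y$ (key $0$), so it serves $x$ in steps $0,\dots,m+1$ and $y$ in steps $m+2,\dots,2m+1$. Router $2$ serves the first two fillers at once and is then **idle in the $m$ steps** $2,\dots,m+1$. In steps $m+2,\dots,2m+1$ a $y$-packet (key $0$) and a filler (key $\ge m+1$) are both there, so the $y$-packets go and $m$ fillers pile up. In step $2m+2$ the burst meets $m$ fillers of smaller key. Its last packet is forwarded in step $2m+2+m+(2m+2)-1$ and has flow time $3m+2$.

The quotient is at least $\frac{3m+2}{2m+4}\to\frac32=1+E_2$.

## 4. One feeder stalls at ratio 2; several feeders give equation (1)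

The two-router example suggests an induction: keep the backlog at router $2$, use it to produce a larger backlog at router $3$, and so on. Here is the accounting, up to additive constants, with $F$ the flow time allowed to the offline schedule.

**A single feeder.** Suppose $\textsc{Greedy}$ has a backlog of $eF$ old packets at router $u$ and the offline schedule has none. We want router $v>u$ to be idle in $\textsc{Greedy}$ for $S$ steps in which the offline schedule sends $S$ packets through $v$. At $u$ we release $x$ short packets and $y$ packets that must pass $v$, with the $x$-packets slightly preferred by $\textsc{Greedy}$. The offline schedule serves $y$ first and $x$ afterwards, so the last $x$-packet waits about $x+y$ steps, and we take $x+y=F$. $\textsc{Greedy}$ sends the backlog and the $x$-packets first, so $v$ sees no $y$-packet for about $eF+x=eF+F-y$ steps. With one feeder $y=S$, so we need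
$$S\le eF+F-S,\qquad\text{i.e.}\qquad S\le\frac{1+e}{2}\,F .$$
Iterating $e\mapsto\frac{1+e}2$ from $e=0$ gives $\frac12,\frac34,\frac78,\dots\to1$. A final burst of $F$ packets turns a backlog $eF$ into flow time $(1+e)F$, so this plan approaches ratio $2$ and never passes it, however many routers there are. The obstruction is plain: a single feeder supplies $S=y\le F$ packets.

**Several feeders.** With longer packets, $v$ can be fed from many routers at once. Let $u\in N(v)$ have backlog $E_uF$ and release $y_u$ packets through $v$. Stagger the release times, so that the offline schedule can send the groups through $v$ one after another while each group waits only $F$. Then the number $S=\sum_u y_u$ of packets may exceed $F$. The price is that *every* feeder must hold back its $y$-packets until all $S$ steps are over: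
$$y_u\le (1+E_u)F-S\quad\text{for each feeder }u,\qquad\qquad \sum_u y_u=S .$$
The largest $S$ satisfying this is $S=\sum_{u}\bigl((1+E_u)F-S\bigr)^+$, which is (1) after division by $F$. For $v=4$ and $L=4$, router $1$ contributes nothing, and routers $2$ and $3$ contribute $\frac7{18}F$ and $\frac{13}{18}F$, in total $\frac{10}9F>F$.

The restriction $u\ge v-L+1$ in $N(v)$ says that a packet from $u$ through $v$, of length at least $v-u+1$, must not be longer than $L$.

## 5. The sequence $E_v$: monotonicity and growth

**Lemma 2.** For fixed $L$, $E_v\ge E_{v-1}$ for all $v\ge2$.

*Proof.* For $v=2$ this is $E_2\ge0$. Let $v\ge3$ and $E_1\le\dots\le E_{v-1}$. If $v\le L$, then $N(v)=\{1,\dots,v-1\}\supseteq N(v-1)$, so $g_v\ge g_{v-1}$. If $v>L$, then $N(v-1)=\{v-L,\dots,v-2\}$ and $N(v)$ is this window shifted right by one; matching $u\in N(v-1)$ with $u+1\in N(v)$ and using $E_{u+1}\ge E_u$ gives $g_v\ge g_{v-1}$ again. So $E_{v-1}=g_{v-1}(E_{v-1})\le g_v(E_{v-1})$, and (2) gives $E_{v-1}\le E_v$. $\square$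

Now we prove Theorem 1(c). By (2), a lower bound on $E_v$ is obtained by exhibiting $S$ with $S\le g_v(S)$, an upper bound by exhibiting $S$ with $S\ge g_v(S)$. For unrestricted lengths, with $u=v-j$, the sum in (1) runs over $1\le j\le v-1$.

**Step 1: $E_v\ge\sqrt v-1$.** We use induction. The values $E_1=0$, $E_2=\frac12$, $E_3=\frac56$ satisfy the claim. Let $v\ge4$ and $N=2\sqrt v-1$. Then $N\le v-1$, because $2\sqrt v\le v$. For integers $1\le j<N$ we have $v-j>v-2\sqrt v+1=(\sqrt v-1)^2$, so
$$\sqrt v-\sqrt{v-j}=\frac{j}{\sqrt v+\sqrt{v-j}}\le\frac{j}{2\sqrt v-1}=\frac jN .$$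
Keep only the terms with $j<N$, drop the positive parts, and use the induction hypothesis $E_{v-j}\ge\sqrt{v-j}-1$:
$$g_v(\sqrt v-1)\ \ge\sum_{1\le j<N}\bigl(1+E_{v-j}-\sqrt v+1\bigr)\ \ge\sum_{1\le j<N}\bigl(1+\sqrt{v-j}-\sqrt v\bigr)\ \ge\ \sum_{j\ge1}\Bigl(1-\frac jN\Bigr)^+ .$$
The function $f(x)=(1-x/N)^+$ is convex on $[0,\infty)$, so on each $[j,j+1]$ its integral is at most $\frac12(f(j)+f(j+1))$. Summing,
$$\frac N2=\int_0^\infty f\ \le\ \tfrac12f(0)+\sum_{j\ge1}f(j).$$
So $\sum_{j\ge1}f(j)\ge\frac{N-1}2=\sqrt v-1$. Thus $\sqrt v-1\le g_v(\sqrt v-1)$, and (2) gives the claim.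

**Step 2: $E_v\le\sqrt{v-1}$.** Again we use induction; $v=1$ is clear. For $v\ge2$ put $\phi=\sqrt{v-1}$. For $1\le j\le v-1$,
$$\phi-\sqrt{v-1-j}=\frac{j}{\phi+\sqrt{v-1-j}}\ge\frac{j}{2\phi}.$$
Since $E_{v-j}\le\sqrt{v-j-1}$, and since $(1-\frac x{2\phi})^+$ is nonincreasing in $x$,
$$g_v(\phi)\le\sum_{j\ge1}\Bigl(1-\frac j{2\phi}\Bigr)^+\le\int_0^\infty\Bigl(1-\frac x{2\phi}\Bigr)^+dx=\phi ,$$
the integral being the area of a triangle with sides $2\phi$ and $1$. By (2), $E_v\le\phi$.

**Step 3: fixed $L$.** If $E_u\le L-1$ for all $u<v$, then each term of $g_v(L-1)$ is at most $1$. There are at most $L-1$ terms, so $g_v(L-1)\le L-1$ and $E_v\le L-1$ by (2). As $E_1=0\le L-1$, this holds for all $v$. By Lemma 2, $E_v$ converges to a limit $E$. For $v\ge L$ the set $N(v)$ has exactly $L-1$ elements, all at least $v-L+1$; letting $v\to\infty$ in $E_v=\sum_{u\in N(v)}(1+E_u-E_v)^+$ gives $E=(L-1)\cdot1=L-1$. $\blacksquare$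

## 6. The lower-bound instance

We prove Theorem 1(a). Fix $F$, $L$, $k$, write $E_v=E_v^{(L)}$, and put
$$q_1=0,\qquad q_v=\max\bigl(0,\lfloor E_vF\rfloor-(v-1)(L+1)\bigr).$$
The number $q_v$ is the backlog we shall create at router $v$; the subtracted term pays for rounding and for the $L$ steps of slack per stage. Together with the instance we build an offline schedule OFF.

**Definition.** The situation at the beginning of step $0$ (after a time shift) is *$v$-loaded* if, for every tie-breaking of $\textsc{Greedy}$:

- OFF has delivered every packet released so far;
- in $\textsc{Greedy}$, every pending packet has length $1$, was released in a step $\le-1$, and waits at its own router $u\le v$;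
- the number $Q_u$ of packets waiting at $u$ in $\textsc{Greedy}$ satisfies $Q_u\ge q_u$ for all $u\le v$;
- no packet released so far crosses a router $>v$.

The empty situation is $1$-loaded. For example, when the burst of Section 3 is about to be released, the backlog consists of $m$ fillers at router $2$ and has the form described in the second item, though OFF there still has two $x$-packets left. In the construction below we wait until OFF is empty.

For each $v=2,\dots,k$ we now extend a $(v-1)$-loaded situation to a $v$-loaded one. Let $S=q_v$.

**Step 1: choosing how many packets each feeder sends.** For $u\in N(v)$ let $b_u=F(1+E_u-E_v)^+$. By Lemma 2, $b_u\le F$, and by (1), $\sum_ub_u=E_vF$. Since $|N(v)|\le L-1$, we have $\sum_u\lfloor b_u\rfloor\ge E_vF-(L-1)$. If $S>0$, then $S\le E_vF-(v-1)(L+1)\le E_vF-(L+1)$, so $\sum_u\lfloor b_u\rfloor\ge S$; if $S=0$ this is trivial. Hence we can choose integers $0\le y_u\le\lfloor b_u\rfloor$ with $\sum_uy_u=S$. Let $U=\{u:y_u>0\}$ and $x_u=F-y_u\ge0$. We claim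
$$q_u+x_u\ge L+S\qquad(u\in U). \tag{5}$$
Let $u\in U$. Then $S>0$, and $b_u>0$ means $b_u=F(1+E_u-E_v)$. As $u\le v-1$, we have $q_u\ge E_uF-1-(v-2)(L+1)$, and $S\le E_vF-(v-1)(L+1)$. So
$$q_u+F-L-S\ \ge\ F(1+E_u-E_v)-1-L+(L+1)=b_u\ge y_u ,$$
which is (5).

**Step 2: the releases.** For $u\in U$ let $t_u=L+\sum_{w\in U,\,w<u}y_w$.

- In step $t_u-L\ge0$, release $x_u$ packets of length $1$ at $u$. These *$x$-packets* have key $t_u-L-1$.
- In step $t_u$, release $y_u$ packets at $u$ with destination $v+1$. These *$y$-packets* have length $v-u+1\le L$, so their key is at least $t_u-L$.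

**Step 3: the schedule OFF, and fillers.** OFF forwards the $y$-packets of $u$ in the steps of $[t_u,t_u+y_u)$, each in one and the same step at all of $u,u+1,\dots,v$. It forwards the $x$-packets of $u$ in the steps of $[t_u+y_u,t_u+F)$. The intervals $[t_u,t_u+y_u)$, $u\in U$, are consecutive and fill $[L,L+S)$. At a router $u\in U$, the $y$-packets of feeders $w<u$ use $[L,t_u)$, then come its own $y$-packets, then its $x$-packets; $y$-packets of $w>u$ do not cross $u$. A router outside $U$ carries only $y$-packets, in disjoint intervals. So there is no conflict. Since $v\notin U$, router $v$ forwards these packets in exactly the steps of $[L,L+S)$.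

Now, for each router $u\le v$ and each step $\tau\ge0$ in which $u$ is not used by the above, release one packet of length $1$ at $u$ in step $\tau$ (a *filler*, key $\tau-1$), which OFF forwards at once. So OFF forwards exactly one packet at each router $u\le v$ in each step $\ge0$. When the fillers stop is decided in Step 5.

By (3), the flow times in OFF are

- for $y$-packets at most $(t_u+y_u-1)-(t_u-L)\le F+L$,
- for $x$-packets at most $(t_u+F-1)-(t_u-L-1)=F+L$,
- for fillers $1$.

**Step 4: Greedy leaves router $v$ idle for $S$ steps.** Let $u\in U$. The $Q_u$ packets waiting at $u$ at the beginning of step $0$ have key $\le-2$. The $y$-packets of $u$ have key at least $t_u-L\ge0$, and $t_u-L$ is larger than the key of the $x$-packets of $u$. Whenever a $y$-packet of $u$ is available at $u$, all these $Q_u+x_u$ packets have already been available there, and they have strictly smaller key, so $u$ forwards all of them before any $y$-packet of its own. This takes $Q_u+x_u$ distinct steps $\ge0$. Hence a $y$-packet leaves $u$ in a step $\ge Q_u+x_u\ge L+S$, by (5).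

So no $y$-packet is available at $v$ before step $L+S$. The only other packets that cross $v$ are fillers at $v$. In each step of $[0,L)$ one filler is released at $v$, finds $v$ empty and is forwarded at once; in $[L,L+S)$ none is released. Therefore $\textsc{Greedy}$ is idle at $v$ in all $S$ steps of $[L,L+S)$.

**Step 5: draining everything but fillers.** We need a time at which only fillers are pending in $\textsc{Greedy}$, chosen independently of tie-breaking. Let $K$ be an integer at least as large as the keys of all packets released before step $0$ and of all $x$- and $y$-packets of this stage. Let $T_0=\max(K+2,L+S+F)$. Every packet of key $\le K$ is released before step $T_0$: a filler of key $\le K$ is released in a step $\le K+1$, and $x$- and $y$-packets are released in steps $\le L+S$. Let $W$ be the sum of the lengths of all packets of key $\le K$, put $T^*=T_0+W$, and let the last fillers be those of step $T^*-1$.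

In each step of $[T_0,T^*)$ in which a packet of key $\le K$ is pending, a router holding such a packet forwards one, because it prefers minimum key. There are at most $W$ such forwardings in total. So at the beginning of step $T^*$ all packets of key $\le K$ are delivered, and every packet pending in $\textsc{Greedy}$ is a filler of this stage, waiting at its own router. OFF has delivered everything, since $T^*\ge L+S+F$.

**Step 6: counting the backlog.** Let $u\le v$. OFF forwards exactly $T^*$ packets at $u$ during $[0,T^*)$ and has nothing pending at either end, so exactly $T^*$ packets crossing $u$ were released in this stage. In $\textsc{Greedy}$, with $Q_v:=0$, the number of packets pending at $u$ at the beginning of step $T^*$ is therefore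
$$Q_u+T^*-\#\{\text{steps in }[0,T^*)\text{ in which Greedy forwards a packet at }u\}.$$
(Every pending packet that crosses $u$ is waiting at $u$, by Step 5.) For $u<v$ this is at least $Q_u\ge q_u$: the old backlog has been used, yet as a number it survives. For $u=v$ it is at least $S=q_v$, by Step 4. No packet crosses a router $>v$. After shifting time by $T^*$, the pending packets were released in steps $\le-1$, so the situation is $v$-loaded.

**Step 7: the final burst.** In the $k$-loaded situation, release $F$ packets of length $1$ at router $k$ in step $0$; their key is $-1$. OFF serves them with flow time at most $F$, so $\textsc{Opt}\le F+L$ overall. In $\textsc{Greedy}$, the $Q_k\ge q_k$ packets waiting at $k$ have key $\le-2$ and go first. The last new packet is forwarded in a step $\ge Q_k+F-1$ and has flow time at least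
$$q_k+F\ \ge\ (1+E_k)F-1-(k-1)(L+1).$$
The instance does not depend on tie-breaking. This proves Theorem 1(a). $\blacksquare$

## 7. The upper bound: counting packets that OPT has already passed on

We prove Theorem 1(b). Fix an instance with $k$ routers and lengths at most $L$, fix an optimal schedule OPT, and let $F=\max(\textsc{Opt},L)$. By (3), and since forwarding steps are nondecreasing along the path,
$$\text{OPT forwards }p\text{ at each router it crosses in a step}\le\delta_p+F. \tag{6}$$
"Waits" always refers to $\textsc{Greedy}$. Let $H_\kappa$ be the set of packets with key $\le\kappa$. A router that has an $H_\kappa$-packet available forwards an $H_\kappa$-packet.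

In the lower bound, the damage at router $v$ was done by packets that OFF had already sent through $v$ while $\textsc{Greedy}$ still held them upstream. This is the quantity to bound.

**Definition.** For a router $v$ and a step $t$, let $X_v(t)$ be the set of packets $p$ crossing $v$ such that OPT forwards $p$ at $v$ in a step $\le t$, while in $\textsc{Greedy}$ $p$ waits at a router $<v$ at the end of step $t$. Let $M_v=\max_t|X_v(t)|$.

Clearly $M_1=0$. In Stage $v$ of Section 6, with OFF in place of OPT, the set $X_v(L+S-1)$ consists of all $S$ $y$-packets: OFF has forwarded them all at $v$, and in $\textsc{Greedy}$ none has left its origin.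

### 7.1 A busy period, and the bound $F+M_w$ on flow times

The next lemma finds the start of the busy period behind a waiting packet and shows that it is not too late.

**Lemma 3.** Let a packet $q$ with key $\kappa$ wait at $u$ at the end of step $t_0$, and let $t_1$ be the last step $\le t_0$ in which Greedy does not forward an $H_\kappa$-packet at $u$. Then $t_1<t_0$, no $H_\kappa$-packet is available at $u$ in step $t_1$, and $t_1\le\kappa+L-1$.

*Proof.* The step $t_1$ exists, since nothing is forwarded before the first release. In step $t_0$ the packet $q\in H_\kappa$ is available at $u$, so an $H_\kappa$-packet is forwarded there; hence $t_1<t_0$. If an $H_\kappa$-packet were available at $u$ in step $t_1$, one would be forwarded; so none is.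

Suppose $t_1\ge\kappa+L$. By (4), every $p\in H_\kappa$ has $s_p\le\kappa+L\le t_1$, so no $H_\kappa$-packet is released after step $t_1$. From then on, $H_\kappa$-packets become available at $u$ only by being forwarded by $u-1$, at most one per step. None is available at $u$ in step $t_1$, so by induction, in every later step at most one is available at $u$, and it is forwarded at once. Then $q$ does not wait at $u$ at the end of step $t_0>t_1$, a contradiction. $\square$

**Lemma 4.** In the situation of Lemma 3, let $p\in H_\kappa$ cross $u$, be forwarded at $u$ by OPT in a step $\le t_1$, and not be forwarded at $u$ by Greedy in any step $\le t_1$. Then $p\in X_u(t_1)$.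

*Proof.* OPT forwards $p$ by step $t_1$, so $s_p\le t_1$. In Greedy $p$ has not passed $u$ by the end of step $t_1$, so it waits at some router $\le u$ at the end of that step. By Lemma 3 it is not available at $u$ in step $t_1$. So it waits at a router $<u$. $\square$

**Lemma 5.** Every packet has flow time at most $F+\max_{w\le k}M_w$ in Greedy.

*Proof.* If $p$ never waits, its flow time is $\ell_p\le L\le F$. Otherwise let $w$ be the last router where it waits, $T$ the step in which Greedy forwards it at $w$, and $\kappa=\delta_p$. All later routers forward $p$ in the same step $T$, so its flow time is $T-\kappa$. Apply Lemma 3 with $q=p$, $u=w$, $t_0=T-1$. In each step of $(t_1,T]$ Greedy forwards an $H_\kappa$-packet at $w$ (in step $T$ it is $p$). By (6), OPT forwards these $T-t_1$ packets at $w$ in steps $\le\kappa+F$. Those that OPT forwards in steps $\le t_1$ lie in $X_w(t_1)$ by Lemma 4, so there are at most $M_w$ of them. The others use distinct steps in $(t_1,\kappa+F]$, and $\kappa+F-t_1\ge1$ by Lemma 3 and $F\ge L$. Hence $T-t_1\le M_w+\kappa+F-t_1$, that is, $T-\kappa\le F+M_w$. $\square$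

It remains to bound $M_v$ recursively.

### 7.2 The inequality at one waiting router

The next lemma says: if a packet of small key $\kappa$ is stuck at $u$ at a late time $t_0$, then OPT has not been able to send many stuck packets through $u$ by step $\kappa+F$. The reason is that it also had to send through $u$, by that step, the packets that kept Greedy busy at $u$.

**Lemma 6.** Let $X=X_v(t_0)$, let $q\in X$ wait at $u<v$ at the end of step $t_0$, and let $\kappa=\delta_q$. Let $Z$ be the set of packets of $X$ waiting at routers $\le u$ at the end of step $t_0$, and let $z$ be the number of packets of $Z$ that OPT forwards at $u$ in steps $\le\kappa+F$. Then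
$$z\le M_u+L+\kappa+F-t_0 .$$

*Proof.* All packets of $Z$ cross $u$, since they wait at a router $\le u$ and cross $v>u$. Take $t_1$ from Lemma 3, and let $B\subseteq H_\kappa$ be the $t_0-t_1$ packets forwarded by Greedy at $u$ in the steps of $(t_1,t_0]$. Packets of $Z$ have not been forwarded at $u$ by the end of step $t_0$, so $B\cap Z=\emptyset$. By (6), OPT forwards all of $B$ at $u$ in steps $\le\kappa+F$. So exactly $t_0-t_1+z$ packets of $B\cup Z$ are forwarded by OPT at $u$ in steps $\le\kappa+F$. We count them by the step in which OPT does so.

- *Steps $\le t_1$, packets in $H_\kappa$.* Greedy has not forwarded them at $u$ in steps $\le t_1$, so by Lemma 4 they lie in $X_u(t_1)$. There are at most $M_u$.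
- *Steps $\le t_1$, packets not in $H_\kappa$.* They have $\delta_p\ge\kappa+1$, hence $s_p\ge\kappa+2$ by (4), and use distinct steps in $[\kappa+2,t_1]$. As $t_1\le\kappa+L-1$, there are at most $L$.
- *Steps in $(t_1,\kappa+F]$.* There are at most $\kappa+F-t_1$, and this number is positive since $t_1\le\kappa+L-1$ and $F\ge L$.

Together, $t_0-t_1+z\le M_u+L+\kappa+F-t_1$, which is the claim. $\square$

**All of $X$ at one router.** Let us see what Lemma 6 gives if all $m\ge1$ packets of $X=X_v(t_0)$ wait at the same router $u$. Let $\kappa$ be their minimum key, so $Z=X$. OPT forwards the packets of $X$ at $v$ in $m$ distinct steps $\le t_0$, and each at $u$ no later than at $v$.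

- If $t_0\le\kappa+F$, then $z=m$, so $m\le M_u+L+F-(t_0-\kappa)$. The packet that OPT sends first through $v$ is sent in a step $\le t_0-m+1$, so its key is at most $t_0-m$, and $t_0-\kappa\ge m$. Hence $2m\le F+M_u+L$: the single-feeder recursion of Section 4.
- If $t_0>\kappa+F$, at most $t_0-\kappa-F$ of the packets are sent through $v$ after step $\kappa+F$, so $z\ge m-(t_0-\kappa-F)$. Then Lemma 6 gives $m\le M_u+L$.

**Where this stops.** If $X$ is spread over several routers, Lemma 6 for $q$ at $u$ speaks only about packets at routers $\le u$. If the packet of minimum key waits at the leftmost of these routers, the inequality says nothing about the others. A packet further right does control more of $X$, but its key may be larger, and then the lower bound on $t_0-\kappa$ is lost.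

### 7.3 Cutting the time interval at suffix minima of keys

The remedy is to cut the interval from the minimum key to $t_0+1$, whose length is at least $m+1$, into one piece for each waiting router, and to bound each piece by Lemma 6. The cut points are the minimum keys over all routers from a given one to the right. For example, suppose packets of $X$ wait at $u_1<u_2<u_3$ with minimum keys $5,9,7$. The suffix minima are $5,7,7$, and the pieces are $[5,7)$ for $u_1$, an empty piece for $u_2$, and $[7,t_0+1)$ for $u_3$.

**Lemma 7.** Let $m=|X_v(t_0)|\ge1$. Then either $m\le M_u+L$ for some $u\in N(v)$, or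
$$m+1\le\sum_{u\in N(v)}(F+M_u+L+1-m)^+ .$$

*Proof.* Let $X=X_v(t_0)$ and let $u_1<\dots<u_n$ be the routers where packets of $X$ wait at the end of step $t_0$. A packet of $X$ waiting at $u$ crosses $u,u+1,\dots,v$, so $v-u+1\le L$ and $u\in N(v)$. For $p\in X$ let $\tau_p\le t_0$ be the step in which OPT forwards $p$ at $v$. These steps are distinct, and $[x,t_0]$ contains $t_0+1-x$ steps, so
$$\#\{p\in X:\tau_p<x\}\ \ge\ m-(t_0+1-x)\qquad\text{for integers }x\le t_0+1. \tag{7}$$

For $1\le i\le n$ let $\rho_i$ be the minimum key of the packets of $X$ waiting at $u_i,\dots,u_n$, and let $\rho_{n+1}=t_0+1$. Every $p\in X$ satisfies $\delta_p<s_p\le\tau_p\le t_0$, so $\rho_1\le\rho_2\le\dots\le\rho_{n+1}$.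

*One piece.* Suppose $\rho_i<\rho_{i+1}$. Then the minimum $\rho_i$ is attained at $u_i$: $\kappa:=\rho_i$ is the key of some $q\in X$ waiting at $u_i$. Put $x=\min(\rho_{i+1},\kappa+F+1)\le t_0+1$. Let $p\in X$ with $\tau_p<x$. Then $\delta_p<\tau_p<\rho_{i+1}$, so $p$ does not wait at any of $u_{i+1},\dots,u_n$ and hence waits at a router $\le u_i$. Moreover OPT forwards $p$ at $u_i$ in a step $\le\tau_p\le\kappa+F$. So $p$ is counted by $z$ in Lemma 6 with $u=u_i$. By (7) and Lemma 6,
$$m-t_0-1+x\ \le\ z\ \le\ M_{u_i}+L+\kappa+F-t_0 .$$
If $x=\kappa+F+1$, this reads $m\le M_{u_i}+L$. Otherwise $x=\rho_{i+1}$, and it reads $\rho_{i+1}-\rho_i\le F+M_{u_i}+L+1-m$.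

*All pieces.* If the first alternative of the lemma fails, then $\rho_{i+1}-\rho_i\le(F+M_{u_i}+L+1-m)^+$ for all $i$, trivially so when $\rho_i=\rho_{i+1}$. Summing over $i$,
$$t_0+1-\rho_1\ \le\ \sum_{u\in N(v)}(F+M_u+L+1-m)^+ .$$
Finally, the $m$ steps $\tau_p$ are distinct and at most $t_0$, so the packet $p\in X$ with the smallest one has $\tau_p\le t_0+1-m$. Hence $\rho_1\le\delta_p\le\tau_p-1\le t_0-m$, and $t_0+1-\rho_1\ge m+1$. $\square$

### 7.4 Solving the recursion

**Lemma 8.** $M_v\le E_vF+(v-1)(L+1)$ for all $v$.

*Proof.* We use induction; $M_1=0$. Let $v\ge2$. If $M_v=0$ there is nothing to prove; otherwise let $m=|X_v(t_0)|=M_v\ge1$. Put $A=(v-2)(L+1)$, so that $M_u\le E_uF+A$ for all $u<v$.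

In the first case of Lemma 7, $m\le E_uF+A+L\le E_vF+(v-1)(L+1)$ by Lemma 2.

In the second case put $S=m-A-(L+1)$. If $S\le0$, then $m\le(v-1)(L+1)$ and we are done. Otherwise $F+M_u+L+1-m\le F+E_uF-S$ for each $u\in N(v)$, so
$$S\le m+1\le\sum_{u\in N(v)}(F+E_uF-S)^+ .$$
Dividing by $F\ge1$ gives $S/F\le g_v(S/F)$. By (2), $S/F\le E_v$, and $m=S+(v-1)(L+1)\le E_vF+(v-1)(L+1)$. $\square$

**Step 8: end of the proof of Theorem 1(b).** By Lemma 5, Lemma 8 and Lemma 2,
$$\textsc{Greedy}\le F+\max_{w\le k}M_w\le(1+E_k)F+(k-1)(L+1),\qquad E_k=E_k^{(L)} .$$
Since $F=\max(\textsc{Opt},L)\le\textsc{Opt}+L$, this gives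
$$\textsc{Greedy}\le(1+E_k^{(L)})\,\textsc{Opt}+(1+E_k^{(L)})L+(k-1)(L+1). \qquad\blacksquare$$
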